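\title{Hilbert--Kunz density functions that are not piecewise polynomial}

\begin{abstract}
The Hilbert--Kunz density function $f_{R,I}$ of a standard graded pair $(R,I)$ in characteristic $p$ records how the length of $R/I^{[q]}$ is distributed over the degrees. Trivedi asked whether $f_{R,I}$ is given by polynomials on countably many half-open intervals that cover its support up to a null set, and whether this set can be taken countable. We show that both answers are negative. Over every perfect field of positive characteristic and in every dimension $d\ge 4$ there is a pair, with $R$ a domain, for which every exceptional set has positive measure; for $d=4$ the density function is, on an interval, a polynomial plus $\frac32(9y^2-8y)^{3/2}$ with $y=x-2$. In dimension $2$ the density function is piecewise linear with finitely many pieces, and in dimension $3$, for odd $p$, we construct a pair for which every exceptional set is uncountable.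
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $p$ be a prime and $k$ a perfect field of characteristic $p$. A \emph{standard graded pair} $(R,I)$ of dimension $d$ consists of a Noetherian graded ring $R=\bigoplus_{m\ge0}R_m$ with $R_0=k$, generated as a $k$-algebra by $R_1$ and of Krull dimension $d\ge2$, and a proper homogeneous ideal $I\subsetneq R$ with $\ell(R/I)<\infty$. We write $\mathfrak m=\bigoplus_{m>0}R_m$. For $s\in\mathbb N=\{0,1,2,\dots\}$ and $q=p^s$, the Frobenius power $I^{[q]}$ is the ideal generated by the $q$-th powers of the elements of $I$. Since $r\mapsto r^q$ is a ring homomorphism, $I^{[q]}$ is generated by the $q$-th powers of any generating set of $I$. Define $f_s\colon[0,\infty)\to[0,\infty)$ by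
\[
f_s(x)=\frac{\ell\big((R/I^{[q]})_{\lfloor xq\rfloor}\big)}{q^{d-1}} .
\]
This is the Hilbert function of $R/I^{[q]}$ with degrees rescaled by $q$ and lengths by $q^{d-1}$; it is a step function with $\int_0^\infty f_s\,dx=\ell(R/I^{[q]})/q^d$. By a theorem of Trivedi, the sequence $(f_s)$ converges uniformly to a compactly supported continuous function $f_{R,I}$, the \emph{Hilbert--Kunz density function} of $(R,I)$, and $\int_0^\infty f_{R,I}\,dx$ is the Hilbert--Kunz multiplicity $e_{HK}(R,I)=\lim_{q\to\infty}\ell(R/I^{[q]})/q^d$. The support of $f_{R,I}$ is an interval $[0,\alpha]$. We use these facts freely.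

What kind of function is $f_{R,I}$? Write $u_+=\max(u,0)$. Let $g_1,\dots,g_n$ be homogeneous generators of $I$ of degrees $d_1,\dots,d_n$, and let $\operatorname{Syz}^{(q)}$ be the kernel of the map $\bigoplus_iR(-qd_i)\to R$ given by $g_1^q,\dots,g_n^q$. Then
\begin{equation}\label{eq:syz}
\ell\big((R/I^{[q]})_M\big)=\dim R_M-\sum_{i=1}^n\dim R_{M-qd_i}+\dim\operatorname{Syz}^{(q)}_M .
\end{equation}
Since $\dim R_M=cM^{d-1}+O(M^{d-2})$ for a constant $c>0$, the first two terms contribute $cx^{d-1}-c\sum_i(x-d_i)_+^{d-1}$ to $f_{R,I}(x)$, which is piecewise polynomial. Everything else is in the syzygies.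

\begin{example}\label{ex:poly}
Let $R=k[z_1,\dots,z_d]$ and $I=\mathfrak m$. The Koszul complex of $z_1^q,\dots,z_d^q$ resolves $R/I^{[q]}$, so $\ell((R/I^{[q]})_M)=\sum_i(-1)^i\binom di\dim R_{M-iq}$ and
\[
f_{R,I}(x)=\frac1{(d-1)!}\sum_{i=0}^d(-1)^i\binom di(x-i)_+^{d-1}.
\]
For $d=2$ this is $x$ on $[0,1]$, then $2-x$ on $[1,2]$, and $0$ afterwards.
\end{example}

The example suggests that $f_{R,I}$ is glued from polynomials. For a general pair the syzygies of the $g_i^q$ are not obtained from those of the $g_i$ by raising to the $q$-th power, so one should allow infinitely many pieces, which may accumulate on a small set.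

\begin{definition}\label{def:exc}
A subset $S\subset[0,\alpha]$ is \emph{exceptional} for $(R,I)$ if
\begin{itemize}
\item[(1)] $[0,\alpha]\setminus S=\bigcup_{n\in\mathbb N}[a_n,b_n)$ for a countable collection of mutually disjoint half-open intervals, and
\item[(2)] for each $n$ there is a polynomial $P_n\in\mathbb R[x]$ with $f_{R,I}=P_n$ on $[a_n,b_n)$.
\end{itemize}
\end{definition}

A finite nonempty collection of intervals becomes infinite after one interval is subdivided, so finite collections are allowed as well. By (1), an exceptional set is a Borel set; $|\cdot|$ denotes Lebesgue measure. The following question is posed in \cite{Trivedi}.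

\medskip
\noindent\textbf{Question.} \emph{Does every standard graded pair have an exceptional set of Lebesgue measure zero? Can the exceptional set be taken to be countable?}
\medskip

The answer to both parts is no.

\begin{theorem}\label{thm:four}
Let $k$ be a perfect field of characteristic $p>0$ and let $d\ge4$. There is a standard graded pair $(R,I)$ over $k$ of dimension $d$, with $R$ a domain, such that $J=(26/9,3)$ is contained in $[0,\alpha]$ and every exceptional set $S$ satisfies $|S\cap J|=|J|=1/9$. Hence no exceptional set is null, and none is countable. For $d=4$,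
\begin{equation}\label{eq:star}
f_{R,I}(x)=\tfrac{39}2\big(x^3-2(x-2)^3\big)+\tfrac32\big(9(x-2)^2-8(x-2)\big)^{3/2}\qquad(x\in J).
\end{equation}
\end{theorem}

Two further results describe the low dimensions. The first is essentially due to Trivedi; we include a proof.

\begin{theorem}\label{thm:two}
If $d=2$, then $f_{R,I}$ is piecewise linear with finitely many pieces. Hence $S=\{\alpha\}$ is exceptional.
\end{theorem}

\begin{theorem}\label{thm:three}
Let $p$ be odd and let $k$ be a perfect field of characteristic $p$. There is a standard graded pair $(R,I)$ over $k$ of dimension $3$ for which every exceptional set is uncountable.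
\end{theorem}

We do not settle whether a null exceptional set always exists for $d=3$, nor whether a countable one always exists for $d=3$ and $p=2$.

The three proofs are independent, but they share one mechanism. In dimension $2$ the syzygy term of \eqref{eq:syz} is the space of sections of a vector bundle on a curve, and it is asymptotically a finite sum of functions $(\text{linear})_+$; this gives finitely many corners (Section~\ref{sec:two}). In both counterexamples the ring carries a second grading. The length in degree $M$ is then a sum over about $q$ weights, and in the limit it becomes an integral of truncated functions over a one-parameter family. In Section~\ref{sec:four} the truncated function is $(D^2/2)_+$ for line bundles $D$ on an abelian surface, the truncation takes place along a conic, and the integral produces the exponent $3/2$. In Section~\ref{sec:three} each weight is a computation in $k[X,Y]$, and the truncation point depends on the weight through a function whose corners accumulate on a Cantor set.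

Both negative results are deduced from the following observation.

\begin{lemma}\label{lem:N}
Let $\mathcal N$ be the set of $x\in[0,\alpha]$ such that $f_{R,I}$ agrees with a polynomial on no neighborhood of $x$. For every exceptional set $S$, the set $\mathcal N\setminus S$ is countable.
\end{lemma}

\begin{proof}
A point of $[0,\alpha]\setminus S$ lies in some $[a_n,b_n)$. It is either $a_n$ or an interior point, and interior points are not in $\mathcal N$. So $\mathcal N\setminus S\subset\{a_n:n\in\mathbb N\}$.
\end{proof}

\section{Dimension two: finitely many corners}\label{sec:two}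

Let $d=2$. Extending scalars to $\bar k$ commutes with forming $I^{[q]}$ and preserves all dimensions, so we assume that $k$ is algebraically closed. Fix homogeneous generators $g_1,\dots,g_n$ of $I$ of degrees $d_1,\dots,d_n\geq1$. For a graded $R$-module $N$ with finite-dimensional components put $\varphi_N(q,m)=\dim(N/I^{[q]}N)_m$. We normalize by $q^{d-1}=q$, so errors bounded independently of $q$ and $m$, written $O(1)$, disappear in the limit. The first lemma lets us change the module at such a cost.

\begin{lemma}\label{lem:O1}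
Let $N\to N'$ be a degree-preserving map of graded $R$-modules whose kernel $K$ and cokernel $Q$ satisfy $\dim K_m,\dim Q_m\le\beta$ for all $m$. Then $|\varphi_N(q,m)-\varphi_{N'}(q,m)|\le(n+1)\beta$ for all $q$ and $m$. The hypothesis holds for some $\beta$ if $K$ and $Q$ are finitely generated of dimension at most $1$.
\end{lemma}

\begin{proof}
Let $N''$ be the image and $\mathfrak a=I^{[q]}$. The sequence $K/\mathfrak aK\to N/\mathfrak aN\to N''/\mathfrak aN''\to0$ gives $0\le\varphi_N-\varphi_{N''}\le\beta$. In the exact sequence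
\[
\operatorname{Tor}_1^R(Q,R/\mathfrak a)\to N''/\mathfrak aN''\to N'/\mathfrak aN'\to Q/\mathfrak aQ\to0
\]
the module $\operatorname{Tor}_1^R(Q,R/\mathfrak a)$ is the kernel of $\mathfrak a\otimes Q\to Q$, and $\mathfrak a\otimes Q$ is a quotient of $\bigoplus_iQ(-qd_i)$. Hence $-\beta\le\varphi_{N''}-\varphi_{N'}\le n\beta$. Finally, the Hilbert function of a finitely generated graded module of dimension at most $1$ vanishes in low degrees and is eventually constant.
\end{proof}

Next we count sections. Let $C$ be a smooth projective curve of genus $g$ over $k$. The \emph{slope} of a nonzero vector bundle $W$ is $\mu(W)=\deg W/\operatorname{rank}W$. The bundle $W$ is \emph{semistable} if $\mu(W')\le\mu(W)$ for every nonzero subsheaf $W'\subset W$, and \emph{strongly semistable} if $F^{s*}W$ is semistable for all $s\ge0$, where $F$ is the absolute Frobenius morphism of $C$. Every bundle has a Harder--Narasimhan filtration $0=W_0\subset W_1\subset\dots\subset W_t=W$, whose quotients are semistable bundles of strictly decreasing slopes.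

\begin{lemma}\label{lem:h0curve}
Let $0=W_0\subset\dots\subset W_t=W$ be a filtration whose quotients $W_j/W_{j-1}$ are semistable of ranks $\rho_j$ and slopes $\mu_1>\dots>\mu_t$. Then $\big|h^0(W)-\sum_j\rho_j(\mu_j)_+\big|\le(g+1)\operatorname{rank}W$.
\end{lemma}

\begin{proof}
Let $Q$ be semistable of rank $\rho$ and slope $\mu$. If $\mu<0$, then $h^0(Q)=0$, because a nonzero section gives a subsheaf $\mathcal O\subset Q$ of slope $0$. If $\mu\ge0$, put $c=\lfloor\mu\rfloor+1$ and choose a point $P$. Then $Q(-cP)$ is semistable of negative slope and has colength $\rho c$ in $Q$, so $h^0(Q)\le\rho c\le\rho\mu+\rho$. Adding over the quotients gives the upper bound. For the lower bound let $W'=W_j$ with $j$ the number of nonnegative slopes. By Riemann--Roch, $h^0(W)\ge h^0(W')\ge\chi(W')=\sum_i\rho_i(\mu_i)_++(1-g)\operatorname{rank}W'$.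
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:two}]
\emph{The case of a domain.} Let $R$ be a domain. Then $X=\operatorname{Proj}R$ is an integral projective curve. Let $\pi\colon C\to X$ be its normalization, $\mathcal O(1)=\pi^*\mathcal O_X(1)$, $\epsilon=\deg\mathcal O(1)>0$, and $\widetilde R=\bigoplus_{m\ge0}H^0(C,\mathcal O(m))\supset R$. For large $m$ we have $R_m=H^0(X,\mathcal O_X(m))$, and then $\dim(\widetilde R/R)_m$ is at most the length of the skyscraper sheaf $\pi_*\mathcal O_C/\mathcal O_X$. So $\varphi_R=\varphi_{\widetilde R}+O(1)$ by Lemma~\ref{lem:O1}.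

Since $I$ has finite colength, the $g_i$ have no common zero on $C$, and they define an exact sequence of vector bundles $0\to V\to\bigoplus_i\mathcal O(-d_i)\to\mathcal O\to0$. It is locally split, so it stays exact after applying $F^{s*}$, which replaces $\mathcal O(-d_i)$ by $\mathcal O(-qd_i)$ and $g_i$ by $g_i^q$. Twist by $\mathcal O(m)$ and take sections. As $H^0(C,\mathcal O(j))=0$ for $j<0$, the image of $\bigoplus_iH^0(\mathcal O(m-qd_i))$ in $H^0(\mathcal O(m))$ is $(I^{[q]}\widetilde R)_m$, and for $m\geq0$
\[
\varphi_{\widetilde R}(q,m)=h^0(\mathcal O(m))-\sum_ih^0(\mathcal O(m-qd_i))+h^0\big(F^{s*}V(m)\big).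
\]
The difficulty is that Frobenius pullback can destroy semistability, so the Harder--Narasimhan slopes of $F^{s*}V$ need not be $q$ times those of $V$. By a theorem of Langer \cite[Theorem 2.7]{Langer}, this stops after finitely many steps: there is $s_0$ such that the Harder--Narasimhan quotients of $F^{s_0*}V$ are strongly semistable. Let $\rho_j$ be their ranks and $p^{s_0}\nu_j$ their slopes. For $s\ge s_0$ the pulled-back filtration of $F^{s*}V(m)$ has semistable quotients of ranks $\rho_j$ and slopes $\nu_jq+\epsilon m$, strictly decreasing in $j$. Lemma~\ref{lem:h0curve}, applied to this bundle and to the line bundles $\mathcal O(\cdot)$, gives $\varphi_R(q,m)=q\,\psi(m/q)+O(1)$ with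
\[
\psi(x)=\epsilon x-\epsilon\sum_i(x-d_i)_++\sum_j\rho_j(\epsilon x+\nu_j)_+ .
\]
Thus $f_{R,I}=\psi$ is piecewise linear with finitely many pieces.

\emph{The general case.} Nilpotents are removed by a further Frobenius. Choose $q'=p^e$ such that the $q'$-th power of every nilpotent element of $R$ is zero. Let $N=\bigoplus_mN_m$ with $N_m=R_{q'm}$, on which $r\in R$ acts as multiplication by $r^{q'}$. This is a graded module over $\bar R=R_{\mathrm{red}}$. It is finitely generated: since $k$ is perfect, $R$ is generated over its subring of $q'$-th powers by the monomials with exponents less than $q'$ in a basis of $R_1$, and $N$ is a direct summand of $R$ over that subring. Since $k$ is perfect, the twisted action of $k$ does not change dimensions. We have $(I^{[q]}N)_m=\sum_ig_i^{qq'}R_{q'(m-qd_i)}=(I^{[qq']})_{q'm}$, so $\varphi_N(q,m)=qq'f_{s+e}(m/q)$. Uniform convergence and continuity give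
\[
\lim_{q\to\infty}\varphi_N(q,\lfloor xq\rfloor)/q=q'f_{R,I}(x).
\]

Let $P_1,\dots,P_t$ be the minimal primes of $\bar R$ with $\dim\bar R/P_i=2$. For each $i$ choose a homogeneous $b_i\notin P_i$ that lies in all other minimal primes of $\bar R$. Then $P_ib_i$ lies in every minimal prime, so $P_ib_i=0$, and $b_iN$ is an $\bar R/P_i$-module with $(b_iN)_{P_i}=N_{P_i}$. The ring $\bar R_{P_i}$ is the fraction field of $\bar R/P_i$. Choose homogeneous elements of $b_iN$, of degrees $c_{i1},\dots,c_{in_i}$, that form a basis of $N_{P_i}$ over this field. They define a map $\bigoplus_{i,l}(\bar R/P_i)(-c_{il})\to N$. It is an isomorphism at each $P_i$, because $(\bar R/P_j)_{P_i}=0$ for $j\ne i$. So its kernel and cokernel have dimension at most $1$, and $\varphi_N(q,m)=\sum_{i,l}\varphi_{\bar R/P_i}(q,m-c_{il})+O(1)$ by Lemma~\ref{lem:O1}. Let $\psi_i$ be the function found above for the domain $\bar R/P_i$ and the image of $I$. Then $f_{R,I}=\frac1{q'}\sum_in_i\psi_i$. Cutting $[0,\alpha)$ at the finitely many corners shows that $\{\alpha\}$ is exceptional.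
\end{proof}

\section{Dimension at least four: a round cone}\label{sec:four}

On a curve, the number of sections is cut off where a slope changes sign. On an abelian surface it is cut off where the self-intersection changes sign, and this locus is a quadric cone. We make the cone visible in a density function.

\subsection{Line bundles on $E\times E$}

Let $E$ be an elliptic curve over $k$ with origin $0\in E(k)$, for instance $Y^2=X^3-X$ for odd $p$ and $Y^2+Y=X^3$ for $p=2$. Let $\Sigma=E\times E$, let $F_1=\{0\}\times E$ and $F_2=E\times\{0\}$, and let $\Delta$ be the diagonal. These curves are the scheme-theoretic fibers over $0$ of the morphisms $\mathrm{pr}_1$, $\mathrm{pr}_2$ and $\mu(P,Q)=P-Q$ from $\Sigma$ to $E$, so their self-intersections vanish. Each of the three morphisms restricts to an isomorphism on the other two curves, so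
\[
F_1^2=F_2^2=\Delta^2=0,\qquad F_1\cdot F_2=F_1\cdot\Delta=F_2\cdot\Delta=1 .
\]
Put $H=F_1+F_2$. For $D=\mathcal O_\Sigma(\beta_1F_1+\beta_2F_2-\gamma\Delta)$ we get
\begin{equation}\label{eq:form}
D^2/2=\beta_1\beta_2-\gamma(\beta_1+\beta_2),\qquad D\cdot H=\beta_1+\beta_2-2\gamma .
\end{equation}

We recall three facts about a line bundle $D$ on an abelian surface over an algebraically closed field. The canonical bundle is trivial, so Serre duality reads $h^2(D)=h^0(D^{-1})$. The Riemann--Roch theorem says that $\chi(D)=D^2/2$ and that $D$ is nondegenerate if $\chi(D)\ne0$. The vanishing theorem says that exactly one of the groups $H^i(D)$ is nonzero if $D$ is nondegenerate. The last two are in \cite[\S16]{Mumford}.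

\begin{lemma}\label{lem:h0surf}
Let $D$ be a line bundle on $\Sigma$.
\begin{itemize}
\item[(i)] If $D^2<0$, then $h^0(D)=0$.
\item[(ii)] If $D^2>0$ and $D\cdot H>0$, then $h^0(D)=D^2/2$.
\end{itemize}
\end{lemma}

\begin{proof}
Cohomology and intersection numbers are unchanged by extension of scalars, so let $k=\bar k$. We first show that $C\cdot C'\ge0$ for all effective divisors $C,C'$. We may take $C'=\Gamma$ an irreducible curve. Choose $\gamma\in\Gamma$ and a point $c$ outside the support of $C$. The translate of $C$ by $\gamma-c$ misses $\gamma$, so it does not contain $\Gamma$ and meets it nonnegatively. It is algebraically equivalent to $C$, so $C\cdot\Gamma\ge0$.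

(i) If $D$ has a nonzero section with divisor $C$, then $D^2=C^2\ge0$.

(ii) Since $D^{-1}\cdot H<0$ and $H$ is effective, $h^2(D)=h^0(D^{-1})=0$. Hence $h^0(D)\ge\chi(D)=D^2/2>0$. As $D$ is nondegenerate, $H^0(D)$ is the only nonzero cohomology group, and $h^0(D)=\chi(D)$.
\end{proof}

To see such bundles as syzygies we use a base-point-free pencil. Let $B=\mathcal O_\Sigma(2\Delta)=\mu^*\mathcal O_E(2\cdot0)$. The bundle $\mathcal O_E(2\cdot0)$ has degree $2$, so it is globally generated with $h^0=2$, and pulling back a basis gives sections $e_1,e_2\in H^0(\Sigma,B)$ without common zero. Then $e_1^q,e_2^q$ generate $B^q$, and the Koszul sequence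
\begin{equation}\label{eq:koszul}
0\to B^{-q}\xrightarrow{\ (e_2^q,\,-e_1^q)\ }\mathcal O_\Sigma^{\,2}\xrightarrow{\ (e_1^q,\,e_2^q)\ }B^q\to0
\end{equation}
is exact. So for every line bundle $L$, the pairs $(u,u')\in H^0(L)^2$ with $e_1^qu+e_2^qu'=0$ form a space isomorphic to $H^0(L\otimes B^{-q})$.

\begin{example}\label{ex:ray}
Take $L=\mathcal O_\Sigma(9aF_1+9aF_2)$ with $a\geq1$. By \eqref{eq:form}, $D=L\otimes B^{-q}$ has $D^2/2=81a^2-36aq$ and $D\cdot H=18a-4q$. By Lemma~\ref{lem:h0surf}, $h^0(D)=(81a^2-36aq)_+$ for $9a\neq4q$. As a function of $a/q$ this is piecewise polynomial with one break: the powers of a single bundle cross the cone $D^2=0$ once. Now let $L$ run through a segment of classes, say $\mathcal O_\Sigma((9a+v)F_1+(9a-v)F_2)$ with $v$ varying. Then $D^2/2=c-v^2$ with $c=81a^2-36aq$, and for $c>0$ the sum of $(c-v^2)_+$ over $v\in\mathbb Z$ is approximately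
\[
\int_{-\sqrt c}^{\sqrt c}(c-v^2)\,dv=\tfrac43c^{3/2}.
\]
This is the source of the exponent $3/2$. It needs a ring that contains the sections of a two-parameter family of bundles on a surface, and such a ring has dimension $4$.
\end{example}

\subsection{The pair}

Put $T_j=H^0(E,\mathcal O_E(3j\cdot0))$ for $j\geq0$. The bundle $\mathcal O_E(3\cdot0)$ embeds $E$ as a plane cubic, and $H^1(\mathbb P^2,\mathcal O(j-3))=0$, so $\bigoplus_jT_j$ is the quotient of $k[X,Y,Z]$ by the cubic. Therefore $T_0=k$, $T_iT_j=T_{i+j}$, and $\dim T_j=3j$ for $j\ge1$. Let $L_{i,j}=\mathcal O_\Sigma(3iF_1+3jF_2)$; by the K\"unneth formula $H^0(\Sigma,L_{i,j})=T_i\otimes T_j$. Define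
\[
R=\bigoplus_{M\ge0}R_M,\qquad R_M=\bigoplus_{\substack{a+b=M\\ a,b\ge0}}H^0(\Sigma,L_{2a+b,\,a+2b})=\bigoplus_{\substack{a+b=M\\ a,b\ge0}}T_{2a+b}\otimes T_{a+2b}.
\]
The map $(a,b)\mapsto(2a+b,a+2b)$ is additive and injective, so $R$ is a subring of $\bigoplus_{i,j\ge0}H^0(\Sigma,L_{i,j})$, bigraded by $(a,b)$. The larger ring is a domain: order $\mathbb Z^2$ lexicographically; the top component of a product is the product of the top components, and a product of nonzero sections on the integral scheme $\Sigma$ is nonzero. We have $R_0=k$, and $(T_2\otimes T_1)^a(T_1\otimes T_2)^b=T_{2a+b}\otimes T_{a+2b}$ shows that $R$ is generated by the finite-dimensional space $R_1$.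

With $v=a-b$ we have $2a+b=\frac12(3M+v)$ and $a+2b=\frac12(3M-v)$, and $v$ runs through the integers with $|v|\le M$ and $v\equiv M\pmod2$. These have spacing $2$, so for $M\ge1$
\begin{equation}\label{eq:HilbR}
\dim R_M=\sum_v\tfrac94(9M^2-v^2)=\tfrac98\int_{-M}^M(9M^2-v^2)\,dv+O(M^2)=\tfrac{39}2M^3+O(M^2).
\end{equation}
Hence $\dim R=4$.

The sections $e_1,e_2$ are not elements of $R$. We move them into $R$ by a common factor, which does not change their syzygies. The bundle $L_{3,3}\otimes B^{-1}=\mathcal O_\Sigma(9F_1+9F_2-2\Delta)$ has $D^2/2=81-36=45$ and $D\cdot H=14$, so it has a section $h\ne0$ by Lemma~\ref{lem:h0surf}. Put $g_i=he_i\in H^0(\Sigma,L_{3,3})$; this is the component $a=b=1$ of $R_2$. Two elements cannot generate an ideal of finite colength in a ring of dimension $4$, so we add a power of $\mathfrak m$: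
\[
I=(g_1,g_2)+\mathfrak m^3 .
\]
This ideal is proper, homogeneous and of finite colength. Since $\mathfrak m^3$ is generated by $R_3$, the ideal $(\mathfrak m^3)^{[q]}$ is generated in degree $3q$ and is invisible below it:
\[
(I^{[q]})_M=g_1^qR_{M-2q}+g_2^qR_{M-2q}\qquad(M<3q).
\]

\subsection{The density function on $[0,3)$}

\begin{proposition}\label{prop:f4}
For $0\le x<3$ and $y=(x-2)_+$,
\[
f_{R,I}(x)=\tfrac{39}2\big(x^3-2y^3\big)+\tfrac32\big(9y^2-8y\big)_+^{3/2}.
\]
\end{proposition}

\begin{proof}
Let $M=\lfloor xq\rfloor<3q$. If $x<2$, then $(I^{[q]})_M=0$ and the formula is \eqref{eq:HilbR}. Let $x\geq2$ and $r=M-2q$, so $0\le r<q$. The map $R_r^2\to R_M$, $(u,u')\mapsto g_1^qu+g_2^qu'$, respects the bigrading, so its kernel is the direct sum over $a+b=r$ of the kernels of $H^0(L)^2\to H^0(L\otimes L_{3,3}^q)$ with $L=L_{2a+b,a+2b}$. Multiplication by $h^q$ is injective, so each of these is the kernel of $(e_1^q,e_2^q)$, which is $H^0(L\otimes B^{-q})$ by \eqref{eq:koszul}. Thus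
\begin{equation}\label{eq:len4}
\ell\big((R/I^{[q]})_M\big)=\dim R_M-2\dim R_r+\sum_{a+b=r}h^0(D_{a,b}),\qquad D_{a,b}=L_{2a+b,a+2b}\otimes B^{-q}.
\end{equation}
Apply \eqref{eq:form} with $\beta_1=\frac32(3r+v)$, $\beta_2=\frac32(3r-v)$, $\gamma=2q$, where $v=a-b$:
\[
D_{a,b}^2/2=\tfrac94\,(9r^2-8qr-v^2),\qquad D_{a,b}\cdot H=9r-4q .
\]
If $D_{a,b}^2>0$, then $9r>8q$, so $D_{a,b}\cdot H>0$ and $h^0(D_{a,b})=D_{a,b}^2/2$. If $D_{a,b}^2<0$, then $h^0(D_{a,b})=0$. Lemma~\ref{lem:h0surf} says nothing when $D_{a,b}^2=0$, but for fixed $r$ this happens for at most two values of $v$, and multiplication by $e_1^q$ gives $h^0(D_{a,b})\le h^0(L_{2a+b,a+2b})\le36r^2+1$. Hence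
\[
\sum_{a+b=r}h^0(D_{a,b})=q^2\sum_{\substack{|v|\le r\\ v\equiv r\ (2)}}\tfrac94\Big(9\big(\tfrac rq\big)^2-8\tfrac rq-\big(\tfrac vq\big)^2\Big)_++O(q^2).
\]
The function $(y,w)\mapsto(9y^2-8y-w^2)_+$ is Lipschitz on $[0,1]\times[-1,1]$, the points $v/q$ have spacing $2/q$, and $r/q\to y$. Dividing by $q^3$ we obtain in the limit
\[
\kappa(y)=\tfrac98\int_{-y}^y(9y^2-8y-w^2)_+\,dw .
\]
For $y\le8/9$ the integrand vanishes. For $8/9<y<1$ we have $0<9y^2-8y<y^2$, so the support of the integrand lies inside $[-y,y]$ and $\kappa(y)=\frac98\cdot\frac43(9y^2-8y)^{3/2}$. By \eqref{eq:HilbR}, the first two terms of \eqref{eq:len4} contribute $\frac{39}2(x^3-2y^3)$.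
\end{proof}

\begin{remark}
The diagonal is essential. If $B$ is replaced by $\mathcal O_\Sigma(2F_1)$, then $D^2/2=(\beta_1-2q)\beta_2$ vanishes on a pair of lines, whereas $9r^2-8qr-v^2=0$ is, for fixed $q$, the hyperbola $(3r-\frac43q)^2-v^2=\frac{16}9q^2$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:four}]
\emph{The case $d=4$.} Write $f=f_{R,I}$. On $J$ we have $8/9<y<1$, so Proposition~\ref{prop:f4} gives \eqref{eq:star}. It also gives $f>0$ on $(0,3)$, since $x^3>2y^3$ there; so $J\subset[0,\alpha]$. Suppose that $f$ agrees with a polynomial on an open subinterval of $J$. By \eqref{eq:star} there is then a polynomial $Q$ with $Q(y)^2=\frac94y^3(9y-8)^3$ on an interval, hence identically. This is impossible, since $y$ divides the left side to an even order and the right side to order $3$. So $J\subset\mathcal N$, and Lemma~\ref{lem:N} shows that $J\setminus S$ is countable for every exceptional $S$. Thus $|S\cap J|=|J|=1/9$.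

\emph{The case $d=4+j$, $j\ge1$.} Adjoining a variable integrates the density function. Let $R'=R[z_1,\dots,z_j]$ with $\deg z_i=1$ and $I'=IR'+(z_1^3,\dots,z_j^3)$. This is a standard graded pair of dimension $4+j$, and $R'$ is a domain. Below degree $3q$ the generators $z_i^{3q}$ play no role, so $R'/I'^{[q]}$ agrees with $(R/I^{[q]})[z_1,\dots,z_j]$ there. With $f_s=f_s(R,I)$ and $M<3q$,
\[
\frac{\ell\big((R'/I'^{[q]})_M\big)}{q^{3+j}}=\frac1q\sum_{i=0}^Mf_s(i/q)\,\frac1{q^{j-1}}\binom{M-i+j-1}{j-1}.
\]
Since $f_s\to f$ uniformly and $f$ is continuous, these Riemann sums converge, and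
\[
f_{R',I'}(x)=\int_0^xf(u)\frac{(x-u)^{j-1}}{(j-1)!}\,du\qquad(0\le x<3).
\]
So $f_{R',I'}>0$ on $J$, and its $j$-th derivative on $(0,3)$ is $f$. If $f_{R',I'}$ were a polynomial on an open subinterval of $J$, then so would be $f$. Hence $J\subset\mathcal N$ for $(R',I')$ as well, and Lemma~\ref{lem:N} concludes the proof.
\end{proof}

\section{Dimension three: a Cantor set of corners}\label{sec:three}

Let $A=k[X,Y]$, $L=X+Y$ and $G=XYL$. The plan has three parts. We determine the degrees of the syzygies of $(X^{a_1},Y^{a_2},L^{a_3})$. We restrict the answer to a line of exponents, where it is a function $\eta(t)$ made of tents over the gaps of a Cantor-like set. Finally we build a three-dimensional pair whose density function contains an integral over all values of $t$.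

\subsection{Syzygy gaps}

For $a=(a_1,a_2,a_3)\in\mathbb N^3$ let $\operatorname{Syz}(a)$ be the graded module of triples $c=(c_1,c_2,c_3)\in A^3$ with $c_1X^{a_1}+c_2Y^{a_2}+c_3L^{a_3}=0$, where $c$ is homogeneous of degree $D$ if $c_i\in A_{D-a_i}$ for all $i$. By Hilbert's syzygy theorem it is free, of rank $2$; let $\sigma_1(a)\le\sigma_2(a)$ be the degrees of a basis. The quotient $A/(X^{a_1},Y^{a_2},L^{a_3})$ has finite length, so its Hilbert series $(1-\sum_iz^{a_i}+z^{\sigma_1}+z^{\sigma_2})/(1-z)^2$ is a polynomial. The derivative of the numerator vanishes at $z=1$, which gives $\sigma_1+\sigma_2=|a|:=a_1+a_2+a_3$. The \emph{syzygy gap} is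
\[
\delta(a)=\sigma_2-\sigma_1=|a|-2\sigma_1(a).
\]
If $\delta(a)>0$, the syzygy of degree $\sigma_1$ is unique up to a scalar; we call it the \emph{minimal syzygy}. Let $\mathbf e_1,\mathbf e_2,\mathbf e_3$ be the unit vectors and $\|\cdot\|$ the $\ell^1$-norm. Any two of $X,Y,L$ are coordinates on $A$, so each statement below holds for all three indices; we state it for the first. In this subsection $p$ is arbitrary.

\begin{lemma}\label{lem:gap}
Let $a\in\mathbb N^3$.
\begin{itemize}
\item[(a)] $\delta(a)\equiv|a|\pmod2$.
\item[(b)] $\delta(a+\mathbf e_1)-\delta(a)\in\{1,-1\}$. Hence $|\delta(a)-\delta(a')|\le\|a-a'\|$ for all $a'\in\mathbb N^3$.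
\item[(c)] Let $\delta(a)>0$ and let $c$ be the minimal syzygy. Then $\delta(a+\mathbf e_1)=\delta(a)+1$ if and only if $X\mid c_1$. If $a_1\ge1$, then $\delta(a-\mathbf e_1)=\delta(a)+1$ if and only if $X\mid c_2$ and $X\mid c_3$.
\item[(d)] $\delta(pa)=p\,\delta(a)$.
\item[(e)] If $a_1\ge a_2+a_3-1$, then $\delta(a)=|a_1-a_2-a_3|$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) follows from $\delta=|a|-2\sigma_1$.

(b) The map $(c_1,c_2,c_3)\mapsto(Xc_1,c_2,c_3)$ preserves degrees and identifies $\operatorname{Syz}(a+\mathbf e_1)$ with $\{c\in\operatorname{Syz}(a):X\mid c_1\}$, which contains $X\operatorname{Syz}(a)$. So $\sigma_1(a+\mathbf e_1)-\sigma_1(a)\in\{0,1\}$, while $|a|$ grows by $1$.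

(c) By the proof of (b), $\delta(a+\mathbf e_1)=\delta(a)+1$ means that $\sigma_1$ does not grow, that is, $X\mid c_1$. Likewise $\delta(a-\mathbf e_1)=\delta(a)+1$ means that $\operatorname{Syz}(a-\mathbf e_1)$ contains an element $c'\ne0$ of degree $\sigma_1(a)-1$. Given $c'$, the triple $(c_1',Xc_2',Xc_3')$ lies in $\operatorname{Syz}(a)$ and has degree $\sigma_1(a)$, so it is a scalar multiple of $c$. Conversely, if $X\mid c_2$ and $X\mid c_3$, take $c'=(c_1,c_2/X,c_3/X)$.

(d) Frobenius $A\to A$ is flat and sends $L^{a_3}$ to $L^{pa_3}$, so raising the entries of a basis of $\operatorname{Syz}(a)$ to the $p$-th power gives a basis of $\operatorname{Syz}(pa)$.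

(e) In the coordinates $Y,L$ every monomial of degree at least $a_2+a_3-1$ is divisible by $Y^{a_2}$ or by $L^{a_3}$. So $X^{a_1}=\beta Y^{a_2}+\gamma L^{a_3}$ with forms $\beta,\gamma$, and $\operatorname{Syz}(a)$ has the basis $(1,-\beta,-\gamma)$, $(0,L^{a_3},-Y^{a_2})$ of degrees $a_1$ and $a_2+a_3$.
\end{proof}

\begin{example}\label{ex:111}
The relation $X+Y-L=0$ has degree $1$, so $\delta(1,1,1)=3-2=1$, and its six neighbors such as $(2,1,1)$ and $(0,1,1)$ have $\delta=0$ by (e). By (d), $\delta(q,q,q)=q$. On the other hand $X^2,Y^2,L^2$ are linearly independent for odd $p$, so $\sigma_1(2,2,2)\geq3$ and $\delta(2,2,2)=0$. In general, if $|u|$ is odd, then $\delta(u)\ge1$ by (a), and (b), (d) give $\delta(a)\ge p^e-\|a-p^eu\|$ for all $a$ and $e\geq0$: over each point $p^eu$ stands a pyramid of height $p^e$.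
\end{example}

The next result says that inside the cone given by the triangle inequalities these pyramids account for all of $\delta$.

\begin{proposition}\label{prop:peak}
Let $a\in\mathbb N^3$ satisfy $a_i\le a_j+a_l$ whenever $\{i,j,l\}=\{1,2,3\}$, and let $\delta(a)>0$. Then there are $e\ge0$ and $u\in\mathbb N^3$ with $|u|$ odd and $\delta(a)\le p^e-\|a-p^eu\|$.
\end{proposition}

\begin{proof}
Call $b\in\mathbb N^3$ a \emph{peak} if all $b_i\ge1$ and $\delta(b\pm\mathbf e_i)=\delta(b)-1$ for all $i$ and both signs. A peak has $\delta(b)\geq1$. We climb from $a$ to a peak and then show that every peak is the top of a pyramid.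

\emph{Step 1: there is a peak $b$ with $\|a-b\|\le\delta(b)-\delta(a)$.} Put $\lambda_i(b)=b_j+b_l-b_i$. Move from $a$ by unit steps $\pm\mathbf e_i$, each raising $\delta$ by $1$, as long as possible. A unit step changes each $\lambda_i$ by $\pm1$, and $\delta=0$ where some $\lambda_i=0$, by (e). Since $\lambda_i(a)\ge0$ and $\delta>0$ along the path, all $\lambda_i$ are positive along the path. There $2b_i=\lambda_j+\lambda_l>0$, so all six steps are available. The point $b+\lambda_i(b)\mathbf e_i$ lies on $\lambda_i=0$, so $\delta(b)\le\lambda_i(b)$ by (b), and adding gives $3\delta(b)\le|b|$. After $n$ steps this reads $3(\delta(a)+n)\le|a|+n$, so the path is finite. By (b) its endpoint $b$ is a peak, and $\|a-b\|\le n=\delta(b)-\delta(a)$.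

\emph{Step 2: if $b$ is a peak, then either $\delta(b)=1$, or $b=pb'$ with $b'$ a peak.} Let $c$ be the minimal syzygy at $b$, of degree $D$, and put $F_1=c_1X^{b_1}$, $F_2=c_2Y^{b_2}$, $F_3=c_3L^{b_3}$. These are forms of degree $D$ with $F_1+F_2+F_3=0$. By (c), $X\nmid c_1$, $Y\nmid c_2$, $L\nmid c_3$; in particular all $F_i\ne0$. We claim that the $F_i$ are pairwise coprime. An irreducible form $\pi$ dividing two of them divides all three. If $\pi=X$, then $X\mid c_2$ and $X\mid c_3$, which (c) excludes at a peak; the same holds for $Y$ and $L$. Any other $\pi$ divides $c_1,c_2,c_3$, and $c/\pi$ contradicts minimality.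

Three coprime forms with sum zero cannot vanish to high order unless they are $p$-th powers; the tool that measures this is the differential form
\[
\omega=F_1\,dF_2-F_2\,dF_1=F_3\,dF_1-F_1\,dF_3 ,
\]
where the second expression comes from $F_2=-F_1-F_3$. Write $\omega=\omega_1\,dX+\omega_2\,dY$. Euler's identity gives $X\omega_1+Y\omega_2=F_1\cdot DF_2-F_2\cdot DF_1=0$, so $\omega_1=-Y\Omega$ and $\omega_2=X\Omega$ for a form $\Omega$ of degree $2D-2$. Both $F_1$ and the coefficients of $dF_1$ are divisible by $X^{b_1-1}$, so $\omega_1$ and $\omega_2$ are. In the same way they are divisible by $Y^{b_2-1}$ and, by the second expression, by $L^{b_3-1}$. As $\Omega$ is a greatest common divisor of $\omega_1$ and $\omega_2$, we get $X^{b_1-1}Y^{b_2-1}L^{b_3-1}\mid\Omega$.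

If $\Omega\ne0$, then $2D-2\ge|b|-3$, so $\delta(b)=|b|-2D\le1$ and $\delta(b)=1$.

If $\Omega=0$, then $d(F_1F_2^{p-1})=-F_2^{p-2}\omega=0$. A polynomial with vanishing partial derivatives lies in $k[X^p,Y^p]$, which is the ring $A^p$ of $p$-th powers because $k$ is perfect. Since $F_1$ and $F_2$ are coprime and $p-1$ is prime to $p$, every irreducible factor of $F_1$ or $F_2$ has multiplicity divisible by $p$. So $F_1,F_2\in A^p$, and then $F_3\in A^p$. The multiplicity of $X$ in $F_1$ is exactly $b_1$, and likewise for $Y$ in $F_2$ and $L$ in $F_3$. Hence $b=pb'$ with all $b_i'\ge1$. If $\delta(b'\pm\mathbf e_i)=\delta(b')+1$ for some $i$ and sign, then $\delta(b\pm p\,\mathbf e_i)=\delta(b)+p$ by (d). By (b), each of the $p$ unit steps from $b$ to $b\pm p\,\mathbf e_i$ must then raise $\delta$, and the first one contradicts that $b$ is a peak. So $b'$ is a peak.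

\emph{Conclusion.} Step 2 can be repeated only finitely often, so $b=p^eu$ with $\delta(u)=1$. Then $|u|$ is odd by (a), $\delta(b)=p^e$ by (d), and Step 1 gives the inequality.
\end{proof}

\subsection{The tent function}

From now on $p$ is odd. For $q=p^s$ and $0\le b\le q$ put
\[
\eta(b/q)=\delta(4q-b,\,4q-b,\,b)/q .
\]
By Lemma~\ref{lem:gap}(d) this depends only on the fraction $b/q$. By (b) it is Lipschitz with constant $3$, so it extends to a function $\eta\colon[0,1]\to[0,\infty)$ with the same Lipschitz constant, and $\eta(0)=0$ by (e). These exponents matter for the following reason.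

\begin{lemma}\label{lem:G}
For $0\le b\le q$ the module of syzygies of $(X^{4q},Y^{4q},G^b)$ is free with generators in degrees $\sigma_\pm=4q+\frac32b\pm\frac12q\,\eta(b/q)$.
\end{lemma}

\begin{proof}
If $c_1X^{4q}+c_2Y^{4q}+c_3X^bY^bL^b=0$, then $Y^b\mid c_1$ and $X^b\mid c_2$. Dividing the relation by $X^bY^b$ gives the syzygy $(c_1/Y^b,c_2/X^b,c_3)$ of $(X^{4q-b},Y^{4q-b},L^b)$. This is an isomorphism of modules that lowers degrees by $2b$, and the second module has generators in degrees $\frac12\big(8q-b\pm q\,\eta(b/q)\big)$.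
\end{proof}

The function $\eta$ follows $\delta$ along the segment $\mathbf t=(4-t,4-t,t)$. After scaling by $p^s$, the segment passes through the lattice points $(4p^s-m,4p^s-m,m)$, whose coordinate sum is odd when $m$ is odd. The $\ell^1$-distance moves with speed $3$ along the segment, so the pyramids over these points cut out the intervals
\[
T_{s,m}=\Big(\frac{m-1/3}{p^s},\ \frac{m+1/3}{p^s}\Big)\qquad(s\ge0,\ m\ge1\text{ odd}),
\]
which we call \emph{tents}. Let $U$ be the union of all tents and $K=[0,\frac23]\setminus U$. A tent is \emph{maximal} if it is contained in no other tent.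

\begin{example}\label{ex:cantor}
Let $p=3$. By Lemma~\ref{lem:gap}(e), $\delta(11,11,1)=1$, so $\eta(\frac13)=\frac13$. Writing $t=\frac23u$ and $m=2j+1$, the condition $t\in T_{s,m}$ becomes $3^{s-1}u\in(j+\frac13,j+\frac23)$. So $K$ is the middle-thirds Cantor set scaled by $\frac23$. See Figure~\ref{fig:tents}.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.2cm,y=0.085cm]
\draw[->] (0,0)--(57,0) node[right]{$t$};
\draw[->] (0,0)--(0,31) node[above]{$\eta$};
\draw[thick] (18,0)--(27,27)--(36,0);
\draw[thick] (6,0)--(9,9)--(12,0);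
\draw[thick] (42,0)--(45,9)--(48,0);
\draw[thick] (2,0)--(3,3)--(4,0);
\draw[thick] (14,0)--(15,3)--(16,0);
\draw[thick] (38,0)--(39,3)--(40,0);
\draw[thick] (50,0)--(51,3)--(52,0);
\draw[dotted] (0,27) node[left]{$\frac13$}--(27,27);
\draw[dotted] (0,9) node[left]{$\frac19$}--(9,9);
\node[below] at (0,0){$0$};
\node[below] at (9,0){$\frac19$};
\node[below] at (18,0){$\frac29$};
\node[below] at (27,0){$\frac13$};
\node[below] at (36,0){$\frac49$};
\node[below] at (45,0){$\frac59$};
\node[below] at (54,0){$\frac23$};
\end{tikzpicture}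
\caption{The normalized syzygy gap $\eta(b/q)=\delta(4q-b,4q-b,b)/q$ on $[0,\frac23]$ for $p=3$. It vanishes on the Cantor set scaled by $\frac23$, and over each gap of that set its graph is a triangle with slopes $3$ and $-3$. Only the triangles of height at least $\frac1{27}$ are drawn, and the axes have different scales.}
\label{fig:tents}
\end{figure}

\begin{lemma}\label{lem:tents}
\begin{itemize}
\item[(a)] Two tents are disjoint or nested, and $U$ is the disjoint union of the maximal tents. A maximal tent that meets $[0,\frac23]$ is contained in $(0,\frac23)$ and has both endpoints in $K$.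
\item[(b)] $U\cap[0,\frac23]$ is dense in $[0,\frac23]$, and $K\cap(0,\varepsilon)$ is uncountable for every $\varepsilon>0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Distinct tents with the same $s$ have disjoint closures. Let $s<s'$. An endpoint of $T_{s,m}$ has the form $N/(3p^{s'})$ with $N=p^{s'-s}(3m\pm1)$, which is even. It lies in $T_{s',m'}$ if and only if $|N-3m'|<1$, that is, $N=3m'$; but $3m'$ is odd. So the interval $T_{s',m'}$ contains no endpoint of $T_{s,m}$, and it is contained in $T_{s,m}$ or disjoint from it. A tent lies in at most one tent of each of the finitely many larger sizes, hence in a maximal one.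

An endpoint of a maximal tent $T_{s,m}$ is not in $U$: we have just seen that it lies in no tent with $s'\ge s$, and a tent with $s'<s$ containing it would meet, hence contain, $T_{s,m}$. In particular $\frac23$, the left endpoint of the maximal tent $T_{0,1}$, is not in $U$, and neither is $0$. So a tent meeting $[0,\frac23]$ lies in $(0,\frac23)$.

(b) The centers $m/p^s$ are dense. For the second claim fix $i_0\ge1$ with $2p^{-i_0}<\varepsilon$. For each nonempty set of integers $i\geq i_0$ let $t=\sum_{i\ge i_0}c_ip^{-i}$, where $c_i=0$ off the set, and on the set the digits are alternately $2,-2,2,\dots$. An alternating series with strictly decreasing terms has the sign of its first term and is bounded by it. So $0<t\le2p^{-i_0}\le\frac23$, and for every $s\ge0$ the number $p^st$ is the even integer $\sum_{i\le s}c_ip^{s-i}$ plus a tail of absolute value at most $2/p\le\frac23$. Hence $|p^st-m|\ge\frac13$ for odd $m$, and $t\in K$. If two digit sequences first differ at place $i$, that place contributes at least $2p^{-i}$ to the difference of the sums, and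 the two tails contribute at most $2\cdot\frac2p\,p^{-i}<2p^{-i}$. So different sets give different $t$.
\end{proof}

The point of the next proposition is that no other pyramid reaches the segment over $K$. This includes the pyramids of height greater than $q$, which correspond to negative $s$ below.

\begin{proposition}\label{prop:eta}
The function $\eta$ vanishes on $K$. On a maximal tent $T_{s,m}\subset(0,\frac23)$ we have $\eta(t)=p^{-s}(1-3|p^st-m|)$.
\end{proposition}

\begin{proof}
Let $t\in K$ and $\mathbf t=(4-t,4-t,t)$. We claim that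
\begin{equation}\label{eq:far}
\|p^s\mathbf t-u\|\ge1\quad\text{for all $s\in\mathbb Z$ and all $u\in\mathbb Z^3$ with $u_1+u_2+u_3$ odd.}
\end{equation}

Let $s\ge0$. Since $t\notin U$, we can write $p^st=2j+\phi$ with $j\in\mathbb Z$ and $|\phi|\le\frac23$. Then $p^s\mathbf t=u^0+(-\phi,-\phi,\phi)$ with $u^0=(4p^s-2j,4p^s-2j,2j)$ of even coordinate sum, so $u-u^0$ has $c\in\{1,2,3\}$ nonzero entries. A zero entry contributes $|\phi|$ to the distance and a nonzero entry at least $1-|\phi|$. The total is at least $1+|\phi|$, $2-|\phi|$, $3-3|\phi|$ for $c=1,2,3$, and each of these is at least $1$.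

Let $s<0$ and $P=p^{-s}$. The first two coordinates of $p^s\mathbf t$ are equal, so they contribute at least $|u_1-u_2|$, and we may assume $u_1=u_2$. Then $u_3$ is odd, and the third coordinate contributes at least $1-t/P$. Since $P\ge3$ is odd, the integer $Pu_1$ is not $4$, so $|4-t-Pu_1|\ge1-t$. The first two coordinates therefore contribute at least $2(1-t)/P$, which is at least $t/P$ because $t\le\frac23$. This proves \eqref{eq:far}.

Now let $t'=b/q\in[0,1]$ with $\eta(t')>0$, and $\mathbf t'=(4-t',4-t',t')$. The point $q\mathbf t'=(4q-b,4q-b,b)$ satisfies the triangle inequalities, so Proposition~\ref{prop:peak} gives $e$ and $u$. Put $p^s=q/p^e$, with $s\in\mathbb Z$. Dividing by $q$ and using \eqref{eq:far},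
\[
\eta(t')\le p^{-s}\big(1-\|p^s\mathbf t'-u\|\big)\le p^{-s}\big(1-\|p^s\mathbf t-u\|\big)+\|\mathbf t'-\mathbf t\|\le3|t'-t| .
\]
So $\eta(t')\le3|t'-t|$ for all fractions $t'=b/q$, and letting $t'\to t$ gives $\eta(t)=0$.

Let $T_{s,m}\subset(0,\frac23)$ be maximal, with center $t_0=m/p^s$. Its endpoints lie in $K$, so the Lipschitz bound from the nearer endpoint gives $\eta(t)\le3\big(\frac13p^{-s}-|t-t_0|\big)$. The vector $(4p^s-m,4p^s-m,m)$ has odd coordinate sum, so $\eta(t_0)\ge p^{-s}$ by Lemma~\ref{lem:gap}(a), and the Lipschitz bound from the center gives $\eta(t)\ge p^{-s}-3|t-t_0|$. The two bounds agree.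
\end{proof}

\subsection{The pair}

We want all the ideals $(X^{4q},Y^{4q},G^b)$, $0\le b\le q$, to occur inside one Frobenius power. The first two generators are $q$-th powers, but $G^b$ is not. We therefore use a ring with a second grading, the \emph{weight}, in which elements of weight $-b$ are forced to be divisible by $G^b$, and we put an element $z$ of weight $1$ into $I$. Multiplying the part of weight $-b$ by $z^q$ then produces the multiples of $G^b$ in weight $q-b$.

Inside $A[v,z,z^{-1}]$ define, for $M\ge0$ and $-M\le n\le M$,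
\[
R_{M,n}=\big\{z^nv^{M-n}\Phi\ :\ \Phi\in A_{4(M-n)},\ G^{(-n)_+}\text{ divides }\Phi\big\},
\]
and let $R_M=\bigoplus_nR_{M,n}$, $R=\bigoplus_MR_M$. The sums are direct because the monomials $z^nv^{M-n}$ are distinct. Explicitly,
\[
R_{M,n}=z^nv^{M-n}A_{4(M-n)}\ \ (0\le n\le M),\qquad R_{M,-l}=z^{-l}v^{M+l}G^lA_{4M+l}\ \ (1\le l\le M).
\]
Since $(-n-n')_+\le(-n)_++(-n')_+$, we have $R_{M,n}R_{M',n'}\subset R_{M+M',n+n'}$. So $R$ is a domain graded by $M$, with $R_0=k$ and $R_1=kz\oplus vA_4\oplus z^{-1}v^2GA_5$. It is generated by $R_1$, because $R_{M,n}=z^n(vA_4)^{M-n}$ for $n\geq0$ and $R_{M,-l}=(z^{-1}v^2GA_5)^l(vA_4)^{M-l}$. Moreover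
\[
\dim R_M=\sum_{n=0}^M\big(4(M-n)+1\big)+\sum_{l=1}^M(4M+l+1)=\tfrac{13}2M^2+O(M),
\]
so $\dim R=3$. Let
\[
I=(X^4v,\ Y^4v,\ z)+\mathfrak m^3 .
\]

Define $\Phi_\pm\colon[0,1]\to\mathbb R$ by $\Phi_\pm(t)=\frac52t\pm\frac12\eta(t)$. Since $\eta$ is Lipschitz with constant $3$, the difference quotients of $\Phi_\pm$ lie in $[1,4]$. Also $\Phi_\pm(0)=0$. So $\Phi_\pm$ has a continuous increasing inverse $\Theta_\pm$, defined at least on $[0,1]$, with $0\le\Theta_\pm(\sigma)\le\sigma$. Put $\Theta=\Theta_++\Theta_-$.

\begin{proposition}\label{prop:f3}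
For $x\in J'=(\frac{11}6,2)$ and $\tau=8-4x\in(0,\frac23)$,
\[
f_{R,I}(x)=\tfrac{19}2-\tfrac54\tau+\tfrac58\tau^2+\int_0^\tau\Theta(\sigma)\,d\sigma .
\]
\end{proposition}

\begin{proof}
Let $M=\lfloor xq\rfloor$, so $q\le M<2q$, and $r=M-q<q$. Then $(I^{[q]})_M=X^{4q}v^qR_r+Y^{4q}v^qR_r+z^qR_r$. The generators are homogeneous for the weight, so we compute the quotient $W_n$ of $R_{M,n}$ by
\[
X^{4q}v^qR_{r,n}+Y^{4q}v^qR_{r,n}+z^qR_{r,n-q}
\]
for each $n$, where $R_{r,n'}=0$ if $|n'|>r$.

For $q\le n\le M$ we have $z^qR_{r,n-q}=R_{M,n}$, so $W_n=0$.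

Let $n=q-b$ with $1\le b\le q$. Then $R_{M,n}=z^nv^{r+b}A_{4(r+b)}$. If $b\le r$, then $z^qR_{r,-b}=z^nv^{r+b}G^bA_{4r+b}$ consists of all multiples of $G^b$ in degree $4(r+b)$; if $b>r$, it is zero. If $n\le r$, then $X^{4q}v^qR_{r,n}=z^nv^{r+b}X^{4q}A_{4(r-n)}$ consists of all multiples of $X^{4q}$; if $n>r$, it is zero, but then $4(r+b)<4q$ and there are no such multiples. The same holds for $Y$.

Let $n=-l$ with $1\le l\le M$. Then $R_{M,n}=z^{-l}v^{M+l}G^lA_{4M+l}$, and $z^qR_{r,-l-q}=0$ because $l+q>r$. If $l\le r$, then $X^{4q}v^qR_{r,-l}=z^{-l}v^{M+l}G^lX^{4q}A_{4r+l}$; if $l>r$, it is zero.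

So the nonzero contributions are
\[
\begin{array}{lll}
\text{(A)}& n=q-b,\ \ 1\le b\le r:& W_n\cong\big(A/(X^{4q},Y^{4q},G^b)\big)_{4(r+b)},\\[2pt]
\text{(B)}& n=q-b,\ \ r<b\le q:& W_n\cong\big(A/(X^{4q},Y^{4q})\big)_{4(r+b)},\\[2pt]
\text{(C)}& n=-l,\ \ 1\le l\le r:& W_n\cong\big(A/(X^{4q},Y^{4q})\big)_{4M+l},\\[2pt]
\text{(D)}& n=-l,\ \ r<l\le M:& W_n\cong A_{4M+l}.
\end{array}
\]
Since $\dim A_j=(j+1)_+$, the Koszul complex and Lemma~\ref{lem:G} give, for $j\ge0$,
\begin{align*}
\dim\big(A/(X^{4q},Y^{4q})\big)_j&=(j+1)-2(j-4q+1)_++(j-8q+1)_+,\\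
\dim\big(A/(X^{4q},Y^{4q},G^b)\big)_j&=(j+1)-2(j-4q+1)_+-(j-3b+1)_++\textstyle\sum_\pm(j-\sigma_\pm+1)_+ .
\end{align*}
In each range, $\dim W_n$ equals $q$ times a fixed Lipschitz function of $M/q$ and $b/q$ or $l/q$, up to a bounded error, and there are $O(q)$ weights. So after division by $q^2$ the sums converge to integrals. Put $T=x-1=1-\tau/4$; this is the limit of $r/q$, and $T>\frac56>\tau$. For $y\ge4$ we have $y-2(y-4)_++(y-8)_+=(8-y)_+$.

(B) Here $t=b/q$ runs over $[T,1]$ and $j/q\to y=4(T+t)=4-\tau+4t$, which lies in $[8T,4x]\subset(4,8)$. The integrand $8-y=4+\tau-4t$ falls linearly from $2\tau$ to $\tau$ on an interval of length $\tau/4$. The contribution is $\frac38\tau^2$.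

(C) Here $\mu=l/q$ runs over $[0,T]$ and $y=4x+\mu=8-\tau+\mu>4$. The contribution is $\int_0^T(\tau-\mu)_+\,d\mu=\frac12\tau^2$.

(D) The contribution is $\int_T^{T+1}(8-\tau+\mu)\,d\mu=8-\tau+T+\frac12=\frac{19}2-\frac54\tau$.

(A) Here $t$ runs over $[0,T]$ and $y=4-\tau+4t>3t$. We have $y-4=4t-\tau$ and $y-4-\frac32t\mp\frac12\eta(t)=\Phi_\mp(t)-\tau$, so the integrand is
\[
3t-2(4t-\tau)_++\textstyle\sum_\pm(\Phi_\pm(t)-\tau)_+ .
\]
Apply $u_+=u+(-u)_+$ to each term. Since $\Phi_++\Phi_-=5t$, the linear parts add up to $3t-2(4t-\tau)+5t-2\tau=0$, and the integrand equals $\sum_\pm(\tau-\Phi_\pm(t))_+-2(\tau-4t)_+$. Now $\int_0^T2(\tau-4t)_+\,dt=\frac14\tau^2$. The integral $\int_0^T(\tau-\Phi_\pm(t))_+\,dt$ is the area of $\{(t,\sigma):0\le t\le T,\ \Phi_\pm(t)<\sigma<\tau\}$, whose slice at height $\sigma$ has length $\Theta_\pm(\sigma)$ because $\Theta_\pm(\sigma)\le\tau<T$. The contribution of (A) is $\int_0^\tau\Theta(\sigma)\,d\sigma-\frac14\tau^2$.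

Adding the four contributions gives the formula, as $\frac38+\frac12-\frac14=\frac58$.
\end{proof}

\subsection{Two incompatible slopes}

The graph of $\Theta$ touches the line of slope $\frac45$ along a copy of $K$, but it enters each gap of that copy with slope $\frac54$. Near an accumulation point of $K$ no polynomial can do both.

\begin{proof}[Proof of Theorem~\ref{thm:three}]
By Proposition~\ref{prop:f3}, $f_{R,I}\ge\frac{19}2-\frac56>0$ on $J'$, so $J'\subset[0,\alpha]$. Two facts follow from Proposition~\ref{prop:eta}.
\begin{itemize}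
\item[(i)] If $t\in K$ and $\frac52t<\frac23$, then $\Phi_\pm(t)=\frac52t$, so $\Theta(\tau)=2t=\frac45\tau$ at $\tau=\frac52t$.
\item[(ii)] Let $t_*<\frac4{15}$ be an endpoint of a maximal tent in $(0,\frac23)$. Then $\Phi_\pm(t_*)=\frac52t_*$, and on the half of the tent adjacent to $t_*$ the function $\eta$ has slope $3$ or $-3$, so $\Phi_+$ and $\Phi_-$ have slopes $4$ and $1$ in some order. Hence near $\frac52t_*$, on the side of the tent, $\Theta$ is affine of slope $\frac14+1=\frac54$.
\end{itemize}
Let $K'$ be the set of points of $K\cap(0,\frac4{15})$ that are not isolated in $K$. A subset of $\mathbb R$ has only countably many isolated points, so $K'$ is uncountable by Lemma~\ref{lem:tents}(b). For $t\in K'$ put $x_t=2-\frac58t$; it lies in $J'$ and corresponds to $\tau=\frac52t$. We claim that $x_t\in\mathcal N$.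

Suppose that $f_{R,I}$ is a polynomial near $x_t$. Differentiating the formula of Proposition~\ref{prop:f3} with respect to $\tau$, we find an open interval $V$ with $\frac52t\in V\subset(0,\frac23)$ on which the continuous function $\Theta$ is a polynomial. The interval $\frac25V$ contains $t$, hence infinitely many points of $K$, so $\Theta(\tau)=\frac45\tau$ on $V$ by (i). Since $U$ is dense, $\frac25V$ meets a maximal tent $T_*\subset(0,\frac23)$. The open interval $\frac25V$ contains a point of $T_*$ and the point $t\notin T_*$, so it contains an endpoint of $T_*$. By (ii), $\Theta$ has slope $\frac54\ne\frac45$ on a subinterval of $V$, a contradiction.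

So $\mathcal N$ is uncountable, and by Lemma~\ref{lem:N} every exceptional set is uncountable.
\end{proof}

\begin{remark}
The exponent $4$ has two uses. With an integer $c$ in its place, the normalized degree in range (A) grows with slope $c$ in $t$ and the syzygy degrees with slopes up to $\frac32+\frac32$, so $c>3$ makes the analogues of $\Phi_\pm$ increasing; and the case $s<0$ of \eqref{eq:far} uses that no odd $P\ge3$ divides $4$. The hypothesis that $p$ is odd is used there and in Lemma~\ref{lem:tents}(b), which fails for $p=2$: the tents $T_{s,1}=\big(\frac2{3\cdot2^s},\frac4{3\cdot2^s}\big)$, $s\geq1$, cover $(0,\frac23)$ up to a sequence of points, so $K$ is countable.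
\end{remark}

\begin{remark}
On $J'$ this example does not obstruct a null exceptional set. Every interval of length $3p^{-s}$ in $(0,\infty)$ contains a tent of length $\frac23p^{-s}$, so $K$ has no point of density and $|K|=0$ by the Lebesgue density theorem. Each of $\Phi_\pm$ maps a maximal tent $T_*\subset(0,\frac23)$ onto $\frac52T_*$ and is affine on its two halves, so $\Theta$ is piecewise affine with at most three pieces on $\frac52T_*\cap(0,\frac23)$. Hence $|\mathcal N\cap J'|=0$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Langer}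
Langer, \emph{Semistable sheaves in positive characteristic}, Ann. of Math. \textbf{159} (2004).

\bibitem{Mumford}
Mumford, \emph{Abelian Varieties}.

\bibitem{Trivedi}
Vijaylaxmi Trivedi, \emph{The Hilbert-Kunz density functions of quadric hypersurfaces}, arXiv:2109.11784 (2021).

\end{thebibliography}
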